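\title{Graphs without $k$-wheels are $k$-colorable}

\begin{abstract}
A $k$-wheel consists of a cycle and a vertex outside the cycle with at least $k$ neighbors on it. We prove that for every $k\ge 4$, a graph with no $k$-wheel as a subgraph is $k$-colorable. Together with the theorem of Thomassen and Toft for $k=3$, this confirms, for all $k\ge 3$, the conjecture that $k$-wheel-free graphs are $k$-colorable. The coloring theorem follows from a structure theorem: for $k\ge4$, a connected $k$-wheel-free graph with at least two vertices, in which all vertices but one have degree at least $k$, has $k-1$ vertices of degree $k$ with the same neighborhood. The number of colors and the number $k-1$ are both best possible. The proof rotates a path that is chosen to leave as much room outside it as possible.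
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected. We write $N(x)$ for the set of neighbors of a vertex $x$ and $d(x)=|N(x)|$ for its degree; $G[X]$ is the subgraph induced by a vertex set $X$, and $G-X=G[V(G)\setminus X]$. A graph is \emph{$k$-colorable} if its vertices can be given colors from a set of $k$ colors so that adjacent vertices receive different colors.

A \emph{wheel} $(u,C)$ is a graph formed by a cycle $C$, the \emph{rim}, and a vertex $u\notin V(C)$, the \emph{center}, that has at least three neighbors on $C$. The edges from $u$ to $C$ are the \emph{spokes}. For an integer $k\ge3$, a \emph{$k$-wheel} is a wheel with at least $k$ spokes, and a graph is \emph{$k$-wheel-free} if none of its subgraphs, induced or not, is a $k$-wheel. Thus $G$ is $k$-wheel-free exactly when no vertex of $G$ has $k$ neighbors on a cycle that avoids it, and this property passes to subgraphs.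

The smallest graph that is not $k$-colorable is the complete graph $K_{k+1}$, and it contains a $k$-wheel: take any vertex as center and a cycle through the other $k$ vertices as rim. A $k$-wheel retains from $K_{k+1}$ one vertex, its $k$ edges, and a cyclic connection between its neighbors that is now allowed to be long. It is natural to ask whether every graph that needs more than $k$ colors contains this much of $K_{k+1}$. Three results point in that direction: every $3$-wheel-free graph is $3$-colorable (Thomassen and Toft); every $4$-wheel-free graph is $4$-colorable; and for $k\ge4$ every $k$-wheel-free graph has a vertex of degree at most $k$, and hence is $(k+1)$-colorable (Turner). The problem, posed in \cite{Aboulker}, is the following conjecture.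

\begin{quote}
\emph{For every integer $k\ge3$, every $k$-wheel-free graph is $k$-colorable.}
\end{quote}

\noindent We prove it for all $k\ge4$, using neither Turner's theorem nor the result on $4$-wheels.

\begin{theorem}\label{thm:color}
For every $k\ge4$, every $k$-wheel-free graph is $k$-colorable.
\end{theorem}

With the theorem of Thomassen and Toft for $k=3$, the conjecture holds for all $k\ge3$.

A degree bound gives a coloring by the greedy argument: delete a vertex of degree at most $k$, color the rest with $k+1$ colors by induction, and give the deleted vertex a color missing from its neighborhood. To save one color in this way one would need a vertex of degree at most $k-1$, and such a vertex need not exist. The complete bipartite graph $K_{k,k}$ is $k$-regular, and it is $k$-wheel-free: the rim of a $k$-wheel with center $u$ would contain all $k$ vertices of the side opposite to $u$, while a cycle in a bipartite graph has equally many vertices on both sides and only $k-1$ vertices remain on the side of $u$. So a second reduction is needed, and $K_{k,k}$ suggests which one. Two distinct vertices are \emph{twins} if they have the same neighborhood.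 Twins $s,s'$ are nonadjacent, since otherwise $s'\in N(s)=N(s')$, and a deleted twin can be given back the color of its partner. The heart of the paper is that when low degrees are absent, twins are present, and in fact most of a $K_{k,k}$ is.

\begin{theorem}\label{thm:structure}
Let $k\ge4$. Let $G$ be a connected $k$-wheel-free graph with at least two vertices, and let $r\in V(G)$ be such that every vertex other than $r$ has degree at least $k$. Then there are $k-1$ distinct vertices, all different from $r$ and all of degree exactly $k$ in $G$, having the same neighborhood.
\end{theorem}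

The constants in both theorems are optimal.

\begin{proposition}\label{prop:sharp}
Let $k\ge3$.
\begin{enumerate}
\item[(a)] The graph $K_k$ is $k$-wheel-free with chromatic number $k$, and $K_{k+1}$ is $(k+1)$-wheel-free but not $k$-colorable. So the bound in Theorem~\ref{thm:color} cannot be lowered, and ``$k$-wheel'' cannot be replaced by ``$(k+1)$-wheel''.
\item[(b)] There are connected $k$-regular $k$-wheel-free graphs in which no $k$ vertices have the same neighborhood. So the number $k-1$ in Theorem~\ref{thm:structure} is best possible.
\end{enumerate}
\end{proposition}

Section~\ref{sec:color} derives Theorem~\ref{thm:color} from Theorem~\ref{thm:structure}. Sections~\ref{sec:config}--\ref{sec:gaps} prove Theorem~\ref{thm:structure}: Section~\ref{sec:config} chooses an extremal path, Section~\ref{sec:rotate} rotates it and works out the smallest cases by hand, and Section~\ref{sec:gaps} treats the general case. Section~\ref{sec:sharp} proves Proposition~\ref{prop:sharp}.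

\section{From twins to colorings}\label{sec:color}

\begin{corollary}\label{cor:reduce}
Let $k\ge4$. Every $k$-wheel-free graph with at least one vertex has a vertex of degree at most $k-1$ or a pair of twins of degree $k$.
\end{corollary}

\begin{proof}
Suppose that all degrees in $G$ are at least $k$, and let $H$ be a component of $G$. Then $H$ is connected and $k$-wheel-free, it has at least $k+1$ vertices, and its vertices have the same neighborhoods in $H$ as in $G$. Theorem~\ref{thm:structure}, applied to $H$ with an arbitrary vertex $r$, gives $k-1\ge2$ vertices of degree $k$ with the same neighborhood.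
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:color}]
We use induction on the number of vertices; the empty graph is $k$-colorable. Let $G$ be nonempty and $k$-wheel-free, and let $s$ be a vertex given by Corollary~\ref{cor:reduce}, so that $d(s)\le k-1$ or $s$ has a twin $s'$. The graph $G-\{s\}$ is $k$-wheel-free, hence has a $k$-coloring. If $d(s)\le k-1$, some color is missing from $N(s)$ and we give it to $s$. Otherwise we give $s$ the color of $s'$, which does not appear on $N(s')=N(s)$.
\end{proof}

\begin{remark}
Corollary~\ref{cor:reduce} contains Turner's degree bound for $k\ge4$, since both alternatives provide a vertex of degree at most $k$. It also shows that a $k$-wheel-free graph on $n$ vertices can be reduced to the empty graph by repeatedly deleting a vertex of degree at most $k-1$ or a vertex with a twin of degree $k$. Each of the $n$ deletions is found by computing the degrees and comparing at most $n^2$ pairs of neighborhoods, and reversing the deletions as in the proof above colors the graph. This is a polynomial-time algorithm that $k$-colors $k$-wheel-free graphs.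
\end{remark}

\section{Extremal configurations}\label{sec:config}

From now until the end of Section~\ref{sec:gaps}, $k$, $G$ and $r$ are as in Theorem~\ref{thm:structure}. A path is written as the sequence $w_1w_2\dots w_n$ of its distinct vertices; it \emph{starts} at $w_1$ and \emph{ends} at $w_n$, and $w_{i-1}$ and $w_{i+1}$ are the \emph{predecessor} and the \emph{successor} of $w_i$. For vertices $a,b$ of a path $P$, we write $P[a,b]$ for the subpath between them, traversed from $a$ to $b$, whether or not this is the direction of $P$. A path of a graph $H$ is \emph{Hamiltonian} if it contains every vertex of $H$.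

How can one find $k$ neighbors of a vertex on a common cycle? The first vertex $v$ of a longest path has all its neighbors on the path, and the edge from $v$ to its last neighbor $z$ closes a cycle $vq_2\dots q_mzv$ that contains all of them. This cycle passes through $v$, so it is not a rim. It would become one if we could bypass $v$, that is, replace $z\,v\,q_2$ by a detour from $z$ to $q_2$ that avoids the path $vq_2\dots q_m$. The detour has to run in the component of the rest of the graph that contains $z$. We therefore give up maximizing the length of the path and maximize this component instead.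

\begin{definition}\label{def:config}
For a path $Q$ and a vertex $z\notin V(Q)$, let $\Omega(Q,z)$ be the vertex set of the component of $G-V(Q)$ that contains $z$. A \emph{configuration} is a pair $(Q,z)$, where $Q=q_1q_2\dots q_m$ is a path and $z\notin V(Q)$, such that $z$ is adjacent to $q_1$ and to $q_m$, the vertex $q_1$ has at least $k-1$ neighbors on $Q$, and $r\in\Omega(Q,z)$.
\end{definition}

The last condition keeps the one vertex whose degree we do not control away from the path.

\begin{example}\label{ex:Kkk}
Let $G=K_{k,k}$ and let $(Q,z)$ be a configuration. The path $Q$ contains the $k-1$ vertices other than $z$ on the side of $z$, and both its ends lie on the opposite side. Since $Q$ alternates between the sides, $m=2k-1$ and $\Omega(Q,z)=\{z\}=\{r\}$. The neighbors of $q_1$ on $Q$ are $q_2,q_4,\dots,q_{2k-2}$, and their common neighborhood is $\{q_1,q_3,\dots,q_{2k-1}\}$. We shall prove that the first $2k-1$ vertices of an extremal configuration always look like this.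
\end{example}

Configurations exist. Let $u_1\dots u_n$ be a longest path among those that end at $u_n=r$. Since $G$ is connected and has at least two vertices, $n\ge2$, so $u_1\ne r$ and $d(u_1)\ge k$. All neighbors of $u_1$ lie on the path, as otherwise it could be extended. Let $u_l$ be the neighbor of $u_1$ of largest index. Then $u_l$ is adjacent to $u_1$ and $u_{l-1}$, the other $d(u_1)-1\ge k-1$ neighbors of $u_1$ lie on $u_1\dots u_{l-1}$, and the path $u_l\dots u_n$ joins $u_l$ to $r$. So $(u_1\dots u_{l-1},u_l)$ is a configuration.

\medskip
\emph{Fix a configuration $(Q,z)$, with $Q=q_1\dots q_m$, for which $\Omega=\Omega(Q,z)$ has the largest possible size.} Put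
\[
K=V(Q),\qquad v=q_1,\qquad S=N(v)\cap K .
\]
Call a vertex \emph{exposed} if it lies outside $\Omega$ and has a neighbor in $\Omega$. Both $v$ and $q_m$ are exposed, being adjacent to $z$. Since $r\in\Omega$, every vertex outside $\Omega$ has degree at least $k$.

The choice of $(Q,z)$ enters the proof only through the next lemma.

\begin{lemma}\label{lem:max}
Let $P$ be a path that is disjoint from $\Omega$ and ends at an exposed vertex. Then the first vertex of $P$ has at most $k-1$ neighbors on $P$. In particular, $|S|=k-1$.
\end{lemma}

\begin{proof}
Let $P=w_1\dots w_n$. Suppose that $w_1$ has at least $k$ neighbors on $P$, let $w_l$ be the one of largest index, and let $P'=w_1\dots w_{l-1}$. Then $w_l$ is adjacent to both ends of $P'$, and $w_1$ has at least $k-1$ neighbors on $P'$. The set $\Omega(P',w_l)$ contains $w_l,\dots,w_n$. It also contains $\Omega$, because $G[\Omega]$ is connected, $\Omega$ is disjoint from $P'$, and $w_n$ has a neighbor in $\Omega$. So $r\in\Omega(P',w_l)$ and $(P',w_l)$ is a configuration with $\Omega(P',w_l)\supseteq\Omega\cup\{w_l\}$, against the choice of $(Q,z)$. For $P=Q$ we obtain $|S|\le k-1$, and $|S|\ge k-1$ holds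 by Definition~\ref{def:config}.
\end{proof}

We want to play Lemma~\ref{lem:max} against the degree condition: a vertex with few neighbors in $K$ should be exposed. This fails if neighbors can hide in another component of $G-K$, so we first show that there is none.

\begin{lemma}\label{lem:span}
$V(G)=K\cup\Omega$.
\end{lemma}

\begin{proof}
Suppose that $G-K$ has a component with vertex set $O\neq\Omega$. Since $G$ is connected, some vertex of $K$ has a neighbor in $O$; let $a$ be the largest index such that $q_a$ does. Among the paths of $G[O]$ that start at a neighbor of $q_a$, let $o_1\dots o_e$ be a longest one. The neighbors of $o_e$ outside $K$ lie in $O$, hence on $o_1\dots o_e$ by the choice of this path, and its neighbors in $K$ lie in $\{q_1,\dots,q_a\}$ by the choice of $a$. So all neighbors of $o_e$, of which there are at least $k$, lie on the path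
\[
o_e\,o_{e-1}\dots o_1\,q_a\,q_{a-1}\dots q_1 .
\]
This path is disjoint from $\Omega$ and ends at the exposed vertex $q_1=v$, which contradicts Lemma~\ref{lem:max}.
\end{proof}

The next lemma makes the detour precise. It is the only place where we use that $G$ is $k$-wheel-free.

\begin{lemma}\label{lem:wheel}
No path of $G[K\setminus\{v\}]$ that starts at an exposed vertex and ends at $q_m$ contains all of $S$.
\end{lemma}

\begin{proof}
Let $P$ be such a path, let $x$ be its first vertex and $\omega\in\Omega$ a neighbor of $x$. Let $R$ be a path of $G[\Omega]$ from $z$ to $\omega$; it is a single vertex if $\omega=z$. The paths $P$ and $R$ are disjoint and have at least $(k-1)+1\ge3$ vertices together, so with the edges $q_mz$ and $\omega x$ they form a cycle. This cycle avoids $v$ and contains $S\cup\{z\}$, a set of $k$ neighbors of $v$. So $G$ contains a $k$-wheel, a contradiction.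
\end{proof}

Combining the three lemmas, we learn opposite things about the first vertex of a path that ends at $q_m$, according to whether the path covers $K$ or covers $K\setminus\{v\}$.

\begin{lemma}\label{lem:ends}
Let $x\in K$.
\begin{enumerate}
\item[(a)] If $G[K]$ has a Hamiltonian path from $x$ to $q_m$, then $x$ is exposed.
\item[(b)] If $G[K\setminus\{v\}]$ has a Hamiltonian path from $x$ to $q_m$, then $x$ is not exposed, $x\in S$, and $d(x)=k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:max}, $x$ has at most $k-1$ neighbors in $K$. Since $d(x)\ge k$, it has a neighbor outside $K$, which lies in $\Omega$ by Lemma~\ref{lem:span}.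

(b) The path contains $S$, so $x$ is not exposed by Lemma~\ref{lem:wheel}, and $N(x)\subseteq K$ by Lemma~\ref{lem:span}. By Lemma~\ref{lem:max}, $x$ has at most $k-1$ neighbors in $K\setminus\{v\}$. Since $d(x)\ge k$, it has exactly $k-1$ such neighbors and is adjacent to $v$.
\end{proof}

Part (b), applied to $q_2\dots q_m$, already produces a vertex of degree exactly $k$. To find twins we must determine neighborhoods, and for this we apply the lemma to many more paths.

\section{Rotations}\label{sec:rotate}

If the first vertex $x_2$ of a path $x_2\dots x_m$ is adjacent to $x_\rho$, then reversing the initial segment gives the path $x_{\rho-1}\dots x_2\,x_\rho\dots x_m$, which has the same vertex set and the same last vertex but starts at $x_{\rho-1}$. This \emph{rotation} produces one path for each neighbor of $x_2$, and Lemma~\ref{lem:ends}(b) applies to each of them. A count then determines $N(x_2)$. Call a path \emph{admissible} if it is a Hamiltonian path of $G[K]$ from $v$ to $q_m$; for example, $Q$ is admissible.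

\begin{lemma}\label{lem:rotate}
Let $P=x_1x_2\dots x_m$ be an admissible path.
\begin{enumerate}
\item[(a)] We have $q_m\notin S$, and $N(x_2)$ consists of $v$ and the successors on $P$ of the $k-1$ vertices of $S$.
\item[(b)] No two vertices of $S$ are consecutive on $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ends}(b) for the path $x_2\dots x_m$, the vertex $x_2$ is not exposed and has degree $k$. So $N(x_2)\subseteq K$, and $N(x_2)$ consists of $v$ and $k-1$ vertices $x_\rho$ with $3\le\rho\le m$.

(a) For each such $\rho$, the path $P[x_{\rho-1},x_2]\,P[x_\rho,x_m]$ is a Hamiltonian path of $G[K\setminus\{v\}]$ from $x_{\rho-1}$ to $q_m$, so $x_{\rho-1}\in S$ by Lemma~\ref{lem:ends}(b). Thus $x_\rho\mapsto x_{\rho-1}$ is an injection from $N(x_2)\setminus\{v\}$ into $S$. Both sets have $k-1$ elements, so it is a bijection: the neighbors of $x_2$ other than $v$ are exactly the successors of the vertices of $S$. In particular every vertex of $S$ has a successor, so $q_m=x_m\notin S$.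

(b) If $x_i,x_{i+1}\in S$, we can insert $v$ between them: $P[x_2,x_i]\,v\,P[x_{i+1},x_m]$ is a Hamiltonian path of $G[K]$ from $x_2$ to $q_m$. Then $x_2$ is exposed by Lemma~\ref{lem:ends}(a), which is false.
\end{proof}

Lemma~\ref{lem:rotate} computes the neighborhood of any vertex that is second on an admissible path. The following example contains every idea of the rest of the proof.

\begin{example}[$k=4$ and $m\le8$]\label{ex:small}
Let $S=\{q_2,q_a,q_b\}$ with $a<b$. Lemma~\ref{lem:rotate} for $Q$ gives $a\ge4$, $b\ge a+2$, $b\le m-1$ and $N(q_2)=\{v,q_3,q_{a+1},q_{b+1}\}$. Hence $m\ge7$. To make $q_a$ second, go from $v$ to $q_a$, run backwards to $q_2$, and jump to $q_{a+1}$; the same works for $q_b$.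

Let $m=7$, so $(a,b)=(4,6)$ and $N(q_2)=\{v,q_3,q_5,q_7\}$. On the admissible path $vq_4q_3q_2q_5q_6q_7$ the successors of $q_4,q_2,q_6$ are $q_3,q_5,q_7$, and on $vq_6q_5q_4q_3q_2q_7$ the successors of $q_6,q_4,q_2$ are $q_5,q_3,q_7$. So $q_2,q_4,q_6$ have the same neighborhood, as in Example~\ref{ex:Kkk}.

Let $m=8$, so $(a,b)$ is $(4,6)$, $(5,7)$ or $(4,7)$. For $(4,6)$ the same two paths with $q_8$ appended give the same conclusion. In the other two cases the neighborhoods do not all agree, and we must find a wheel instead.

For $(a,b)=(5,7)$, the path $Q$ and the admissible paths $vq_5q_4q_3q_2q_6q_7q_8$ and $vq_7q_6q_5q_4q_3q_2q_8$ give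
\[
N(q_2)=\{v,q_3,q_6,q_8\},\qquad N(q_5)=N(q_7)=\{v,q_4,q_6,q_8\}.
\]
The Hamiltonian path $q_3q_4q_5vq_2q_6q_7q_8$ of $G[K]$ shows that $q_3$ is exposed, and then the path $q_3q_2q_6q_7q_4q_5q_8$ contradicts Lemma~\ref{lem:wheel}.

For $(a,b)=(4,7)$, the path $Q$ and the admissible paths $vq_4q_3q_2q_5q_6q_7q_8$ and $vq_7q_6q_5q_4q_3q_2q_8$ give
\[
N(q_2)=N(q_4)=\{v,q_3,q_5,q_8\},\qquad N(q_7)=\{v,q_3,q_6,q_8\}.
\]
The Hamiltonian path $q_6q_5q_4q_3q_2vq_7q_8$ of $G[K]$ shows that $q_6$ is exposed, and then the path $q_6q_7q_3q_2q_5q_4q_8$ contradicts Lemma~\ref{lem:wheel}.

Figure~\ref{fig:wheels} shows the two wheels. In both, two vertices of $S$ that follow each other on $Q$ have two different vertices between them; the rim uses one of these to leave $\Omega$ and the other to pass between two vertices of $S$.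
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.05cm,y=0.8cm,every node/.style={circle,draw,inner sep=1pt,minimum size=5.5mm,font=\small}]
\foreach \x in {3,4,6,8} \node (q\x) at (\x,0) {$q_{\x}$};
\foreach \x in {2,5,7} \node[fill=black!15] (q\x) at (\x,0) {$q_{\x}$};
\node[fill=black!15] (z) at (9,0) {$z$};
\node (v) at (5.5,1.5) {$v$};
\node (w) at (3,-1.8) {$\omega$};
\draw[dashed] (v)--(q2) (v)--(q5) (v)--(q7) (v)--(z);
\draw[thin] (q3)--(q4) (q5)--(q6) (q7)--(q8);
\draw[very thick] (w)--(q3) (q3)--(q2) (q6)--(q7) (q4)--(q5) (q8)--(z);
\draw[very thick] (q2) to[bend right=40] (q6);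
\draw[very thick] (q4) to[bend right=40] (q7);
\draw[very thick] (q5) to[bend right=40] (q8);
\draw[very thick,dotted] (z) to[out=-100,in=0] (w);
\end{tikzpicture}

\bigskip
\begin{tikzpicture}[x=1.05cm,y=0.8cm,every node/.style={circle,draw,inner sep=1pt,minimum size=5.5mm,font=\small}]
\foreach \x in {3,5,6,8} \node (q\x) at (\x,0) {$q_{\x}$};
\foreach \x in {2,4,7} \node[fill=black!15] (q\x) at (\x,0) {$q_{\x}$};
\node[fill=black!15] (z) at (9,0) {$z$};
\node (v) at (5.5,1.5) {$v$};
\node (w) at (6,-1.8) {$\omega$};
\draw[dashed] (v)--(q2) (v)--(q4) (v)--(q7) (v)--(z);
\draw[thin] (q3)--(q4) (q5)--(q6) (q7)--(q8);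
\draw[very thick] (w)--(q6) (q3)--(q2) (q6)--(q7) (q4)--(q5) (q8)--(z);
\draw[very thick] (q2) to[bend right=40] (q5);
\draw[very thick] (q3) to[bend right=40] (q7);
\draw[very thick] (q4) to[bend right=40] (q8);
\draw[very thick,dotted] (z) to[out=-100,in=0] (w);
\end{tikzpicture}
\caption{Two $4$-wheels with center $v$, built from a path $Q=vq_2\dots q_8$ on which $v$ has the neighbors $q_2,q_5,q_7$ (top) or $q_2,q_4,q_7$ (bottom). The spokes are dashed and their ends on the rim are shaded. The rim is thick; its dotted part is a path from $z$ to $\omega$ that avoids $Q$. Thin edges belong to $Q$ but not to the wheel.}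
\label{fig:wheels}
\end{figure}

\section{Closing the gaps}\label{sec:gaps}

We return to arbitrary $k\ge4$ and $m$. Let $s_1,\dots,s_{k-1}$ be the vertices of $S$ in their order along $Q$, so $s_1=q_2$. Let $s_j^-$ and $s_j^+$ be the predecessor and the successor of $s_j$ on $Q$; the successor exists by Lemma~\ref{lem:rotate}(a), and $s_1^-=v$. By Lemma~\ref{lem:rotate}(b), at least one vertex of $Q$ lies strictly between $s_l$ and $s_{l+1}$; the first such vertex is $s_l^+$ and the last is $s_{l+1}^-$, and these two may coincide.

\begin{lemma}\label{lem:nbhd}
For $1\le j\le k-1$,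
\[
N(s_j)=\{s_1^-,s_2^-,\dots,s_j^-\}\cup\{s_j^+,s_{j+1}^+,\dots,s_{k-1}^+\}.
\]
\end{lemma}

\begin{proof}
For $j=1$ this is Lemma~\ref{lem:rotate}(a) for $Q$. Let $j\ge2$. The edges $vs_j$ and $s_1s_j^+$, the latter from the case $j=1$, make
\[
v\;Q[s_j,s_1]\;Q[s_j^+,q_m]
\]
an admissible path with second vertex $s_j$. On this path the successor of $s_l$ is $s_l^-$ for $2\le l\le j$, it is $s_j^+$ for $l=1$, and it is $s_l^+$ for $l>j$. By Lemma~\ref{lem:rotate}(a), $N(s_j)$ consists of these vertices and $v=s_1^-$.
\end{proof}

Passing from $N(s_l)$ to $N(s_{l+1})$ replaces $s_l^+$ by $s_{l+1}^-$. So the vertices of $S$ are twins as soon as these two vertices coincide for every $l$. If they differ for some $l$, we look for a path that contradicts Lemma~\ref{lem:wheel}. Such a path need not be Hamiltonian, so it may skip the interior of the gap between $s_l$ and $s_{l+1}$. As in Example~\ref{ex:small}, it starts at one end of the gap and uses the other end as a connecting vertex. This requires a further vertex of $S$, either before $s_l$ or after $s_{l+1}$, which leads to two cases.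

\begin{lemma}\label{lem:gap}
For $1\le l\le k-2$ we have $s_l^+=s_{l+1}^-$.
\end{lemma}

\begin{proof}
Suppose that $s_l^+\ne s_{l+1}^-$.

\emph{Case $l\ge2$.} The edge $vs_{l+1}$ makes $Q[s_{l+1}^-,v]\;Q[s_{l+1},q_m]$ a Hamiltonian path of $G[K]$, so $s_{l+1}^-$ is exposed by Lemma~\ref{lem:ends}(a). Consider the sequence
\[
s_{l+1}^-\;\;s_{l+1}\;\;Q[s_l^-,s_1]\;\;s_l^+\;\;s_l\;\;Q[s_{l+1}^+,q_m].
\]
Its steps that are not edges of $Q$ are $s_{l+1}s_l^-$, $s_1s_l^+$ and $s_ls_{l+1}^+$, and all three are edges by Lemma~\ref{lem:nbhd} with $j=l+1$, $j=1$ and $j=l$. Since $l\ge2$, the segment $Q[s_l^-,s_1]$ runs backwards along $Q$, avoids $v$ and contains $s_1,\dots,s_{l-1}$. Along $Q$, the six pieces appear in the order $Q[s_1,s_l^-]$, $s_l$, $s_l^+$, $s_{l+1}^-$, $s_{l+1}$, $Q[s_{l+1}^+,q_m]$, and they are pairwise disjoint because $s_l^+\ne s_{l+1}^-$. The last segment contains $s_{l+2},\dots,s_{k-1}$. So the sequence is a path of $G[K\setminus\{v\}]$ from an exposed vertex to $q_m$ that contains $S$, against Lemma~\ref{lem:wheel}.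

\emph{Case $l=1$.} The edges $s_2v$, $vs_1$ and $s_1s_2^+$ make $Q[s_1^+,s_2]\;v\;s_1\;Q[s_2^+,q_m]$ a Hamiltonian path of $G[K]$, so $s_1^+$ is exposed by Lemma~\ref{lem:ends}(a). Since $k\ge4$, the vertex $s_3$ exists. Consider the sequence
\[
s_1^+\;\;s_1\;\;Q[s_2^+,s_3]\;\;s_2^-\;\;s_2\;\;Q[s_3^+,q_m].
\]
Its steps that are not edges of $Q$ are $s_1s_2^+$, $s_3s_2^-$ and $s_2s_3^+$, and all three are edges by Lemma~\ref{lem:nbhd} with $j=1$, $j=3$ and $j=2$. Along $Q$, the six pieces appear after $v$ in the order $s_1$, $s_1^+$, $s_2^-$, $s_2$, $Q[s_2^+,s_3]$, $Q[s_3^+,q_m]$, and they are pairwise disjoint because $s_1^+\ne s_2^-$. The last segment contains all $s_j$ with $j\ge4$. So the sequence is again a path that contradicts Lemma~\ref{lem:wheel}.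
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
By Lemma~\ref{lem:gap}, $\{s_2^-,\dots,s_j^-\}=\{s_1^+,\dots,s_{j-1}^+\}$ for each $j$, so Lemma~\ref{lem:nbhd} gives
\[
N(s_j)=\{v,s_1^+,\dots,s_{k-1}^+\}\qquad(1\le j\le k-1).
\]
Thus $s_1,\dots,s_{k-1}$ are $k-1$ distinct vertices of degree exactly $k$ with the same neighborhood. They lie in $K$, so they are different from $r\in\Omega$.
\end{proof}

\begin{remark}[Where the hypotheses are used]
The absence of $k$-wheels is used only in Lemma~\ref{lem:wheel}; without it the theorem fails for $K_{k+1}$, which is connected and $k$-regular and has no twins. The degree condition is used for the existence of a configuration and in Lemmas~\ref{lem:span} and~\ref{lem:ends}, each time for a vertex known to be different from $r$. Connectivity is used for the existence of a configuration and in Lemma~\ref{lem:span}, and the assumption of at least two vertices excludes the graph with the single vertex $r$. The assumption $k\ge4$ is needed only in the case $l=1$ of Lemma~\ref{lem:gap}. For $k=3$ the set $S$ has two vertices, so no third vertex of $S$ is available on either side of the gap and neither path in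 that proof can be formed; this is why the case $k=3$ of the conjecture rests on the theorem of Thomassen and Toft.
\end{remark}

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
(a) A $k$-wheel has at least $k+1$ vertices, so $K_k$ is $k$-wheel-free and $K_{k+1}$ is $(k+1)$-wheel-free. The chromatic number of $K_n$ is $n$.

(b) In $K_{k,k}$ each side consists of $k$ vertices with the same neighborhood. To spoil one vertex on each side while keeping all degrees, we link several copies in a ring. Let $n\ge2$. For $i\in\mathbb Z_n$ take disjoint copies of $K_{k,k}$ with sides $A_i$ and $B_i$, choose $a_i\in A_i$ and $b_i\in B_i$, delete the edge $a_ib_i$, and add the edge $a_ib_{i+1}$. The resulting graph $H$ is $k$-regular, and it is connected because $K_{k,k}$ minus an edge is connected and the added edges join consecutive copies. It has an automorphism that shifts all indices by one, and an automorphism that exchanges $A_i$ with $B_{-i}$ and $a_i$ with $b_{-i}$ for all $i$; the latter sends the added edge $a_ib_{i+1}$ to the added edge $a_{-i-1}b_{-i}$. So it suffices to examine the vertices of $A_1$.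

Suppose that $H$ contains a $k$-wheel $(c,C)$ with $c\in A_1$. Since $d(c)=k$, we have $N(c)\subseteq V(C)$.

Let $c\ne a_1$. Then $N(c)=B_1$. No edge joins two vertices of $B_1$, so $C$ has $2k$ edges incident with $B_1$. Each of them is the edge $a_0b_1$ or has its other end in $A_1\setminus\{c\}$. Each of the $k-1$ vertices of $A_1\setminus\{c\}$ is incident with at most two edges of $C$, so $2k\le2(k-1)+1$, which is false.

Let $c=a_1$. The only edges of $H$ that leave $A_1\cup B_1$ are $a_1b_2$ and $a_0b_1$. So in $H-\{a_1\}$ a single edge joins $(A_1\cup B_1)\setminus\{a_1\}$ to the remaining vertices. A cycle that meets both of these parts uses at least two edges between them, so $C$ lies in one part. But $N(a_1)=(B_1\setminus\{b_1\})\cup\{b_2\}$ meets both parts, a contradiction. Hence $H$ is $k$-wheel-free.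

Finally, let $x\in A_1$ and let $x'$ be a vertex with $N(x')=N(x)$. Then $x'$ is adjacent to the vertices of $B_1\setminus\{b_1\}$, whose neighborhood is $A_1$, so $x'\in A_1$. The $k-1$ vertices of $A_1\setminus\{a_1\}$ have neighborhood $B_1$, while $N(a_1)\ne B_1$. Hence at most $k-1$ vertices of $H$ share a neighborhood.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Aboulker}
Pierre Aboulker, \emph{Excluding 4-wheels}, arXiv:1202.3549 (2012).

\end{thebibliography}
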